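# A finite volume, negatively curved 4-manifold whose end carries the whole fundamental group

## 1. Boundary components, points at infinity, amenable groups

Throughout, $M$ is a connected, noncompact, complete Riemannian manifold of finite volume with sectional curvature $-1<K<0$, and $n=\dim M\ge 2$. Its universal cover $\widetilde M$ is a Hadamard manifold: it is diffeomorphic to $\mathbb R^n$, and any two of its points are joined by a unique geodesic. A finite group of isometries of $\widetilde M$ has a fixed point, and $\pi_1(M)$ acts freely, so $\pi_1(M)$ is torsion-free.

**Definition 1 (boundary components and their groups).** By a classical theorem of Gromov, $M$ is homeomorphic to the interior of a compact manifold $\overline M$ with boundary. The inclusion $M\hookrightarrow\overline M$ is a homotopy equivalence, so we identify $\pi_1(M)=\pi_1(\overline M)$. For a component $C$ of $\partial\overline M$, let $i\colon C\hookrightarrow M$ denote the inclusion into $\overline M$ followed, on fundamental groups, by this identification. The subgroup $i_*\pi_1(C)\le\pi_1(M)$ is defined up to conjugacy, so its index is well defined.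

*Example.* Take a once-punctured torus with a complete hyperbolic metric of finite area and multiply the metric by $4$, so that $K=-\frac14$. Here $\overline M$ is a torus minus an open disc, $\pi_1(M)$ is free on $a,b$, and $C$ is a circle with $i_*\pi_1(C)=\langle aba^{-1}b^{-1}\rangle$. This subgroup dies in the abelianization $\mathbb Z^2$, so its index is infinite.

**Definition 2 (visual boundary, visibility).** Two unit speed geodesic rays in $\widetilde M$ are asymptotic if they stay at bounded distance. The set of classes is the visual boundary $\widetilde M(\infty)$, and isometries act on it. $\widetilde M$ is a visibility manifold if any two distinct points of $\widetilde M(\infty)$ are joined by a geodesic.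

*Example.* Hyperbolic space is a visibility manifold. The Euclidean plane is not: its points at infinity are directions, and a line joins only opposite directions.

**Definition 3 (Busemann function).** Let $c$ be a ray with endpoint $\xi$. Its Busemann function is $b(p)=\lim_{t\to\infty}\bigl(d(p,c(t))-t\bigr)$. It is convex, it is of class $C^2$ (Heintze–Im Hof, J. Differential Geom. 12 (1977)), and $|\nabla b|=1$. Another ray to $\xi$ changes $b$ by a constant. If an isometry $\gamma$ fixes $\xi$, then $b\circ\gamma$ is the Busemann function of the ray $\gamma^{-1}c$, which also ends at $\xi$, so $b\circ\gamma-b$ is constant.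

*Example.* In the upper half-space model of $\mathbb H^n$ with height $y$, the vertical rays give $b=-\log y$, with $\operatorname{Hess}b=g-db^2$ and $\Delta b=n-1$.

**Definition 4 (amenable group).** A discrete group is amenable if it carries a left invariant finitely additive probability measure defined on all subsets. Abelian groups are amenable, and so are quotients of amenable groups and groups with an amenable subgroup of finite index.

*Example.* $\mathbb Z^2$ is amenable, and so is the Klein bottle group, which contains $\mathbb Z^2$ with index $2$. A group containing a nonabelian free group is not amenable.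

Now the question, which comes from the paper of Grigori Avramidi, T. Tam Nguyen Phan and Yunhui Wu, "Fundamental groups of finite volume, bounded negatively curved 4-manifolds are not 3-manifold groups", arXiv:1309.0043 (2013). In plain words: can every loop in $M$ be pushed out into a single end? Precisely: does
$$[\pi_1(M):i_*\pi_1(C)]>1$$
hold for every $M$ as above, in every dimension, and every component $C$ of $\partial\overline M$? Two facts may be quoted.

* (a) The answer is yes if $-1<K<-a^2<0$, and more generally whenever $-1<K\le0$ and $\widetilde M$ is a visibility manifold.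
* (b) If $\dim M=4$, then for each $\pi_1$-injective end $C^3\times\mathbb R^{\ge0}$ the index $[\pi_1(M):\pi_1(C)]$ is infinite.

The answer to the question is no.

**Theorem A.** There is a connected, noncompact, complete, finite volume Riemannian $4$-manifold $M$ with $-1<K<0$ such that $\partial\overline M=C$ is connected and $i_*\pi_1(C)=\pi_1(M)$. There are infinitely many pairwise non-homeomorphic such $M$.

**Theorem B.** Let $M$ be as in the question, $n=\dim M\ge2$.

1. If $i_*\pi_1(C)$ fixes a point of $\widetilde M(\infty)$, or is amenable, then $[\pi_1(M):i_*\pi_1(C)]=\infty$.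
2. If $n\in\{2,3\}$, then $[\pi_1(M):i_*\pi_1(C)]=\infty$ for every $C$.

So dimension $4$ is the smallest in which the index can be $1$. By (b), the end in Theorem A is not $\pi_1$-injective, and by (a), its $\widetilde M$ is not a visibility manifold. Nothing is claimed here about examples with $n\ge5$.

## 2. One punctured torus, and a product of two

The punctured torus gave infinite index. A pair of pants behaves the same way: its group is free on $a,b$, one boundary circle gives $\langle a\rangle$, and the homomorphism to $\mathbb Z$ with $a\mapsto0$, $b\mapsto1$ kills $\langle a\rangle$.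

Something different happens if we relax $K<0$ to $K\le0$. Let $S_1,S_2$ be complete noncompact hyperbolic surfaces of finite area, rescaled so that $K=-\frac14$, and let $M=S_1\times S_2$. After rounding corners, $\overline M=\overline S_1\times\overline S_2$ and
$$\partial\overline M=(\partial\overline S_1\times\overline S_2)\cup(\overline S_1\times\partial\overline S_2).$$
Every component of the first set meets every component of the second, so $\partial\overline M$ is connected. Choose a base point $(p,q)\in\partial\overline S_1\times\partial\overline S_2$. Then $\overline S_1\times\{q\}$ and $\{p\}\times\overline S_2$ both lie in $\partial\overline M$, and they carry $\pi_1(S_1)\times1$ and $1\times\pi_1(S_2)$. So $i_*$ is onto and the index is $1$.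

This is not a counterexample: a tangent plane spanned by one vector from each factor has $K=0$. But it tells us what to imitate. Its end is that of a space with two families of surfaces removed, which cross each other orthogonally, and the crossings make the end large. Theorem A keeps this local picture and makes $K$ strictly negative.

## 3. Fixed points at infinity, and dimensions two and three

The sensible first approach is to prove that the answer is yes. In the punctured torus the peripheral group is parabolic and fixes a point at infinity. We show that no finite volume group can do this, and see how far it carries. This proves Theorem B.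

**Lemma 1.** Let $N$ be complete of finite volume with $K<0$ and $\dim N\ge2$. Then $\pi_1(N)$ fixes no point of $\widetilde N(\infty)$.

*Proof.* Suppose $\xi$ is fixed, with Busemann function $b$. Since $b\circ\gamma-b$ is constant for every $\gamma\in\pi_1(N)$, the field $\nabla b$ descends to a $C^1$ unit vector field $Z$ on $N$. As $N$ is complete and $|Z|=1$, its flow $\phi_t$ exists for all time. By convexity $\operatorname{div}Z=\Delta b\ge0$. Since $\frac{d}{dt}\operatorname{Jac}\phi_t=(\operatorname{div}Z\circ\phi_t)\operatorname{Jac}\phi_t$, we have $\operatorname{Jac}\phi_t\ge1$ for $t\ge0$. But $\phi_t$ is a diffeomorphism of $N$, so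
$$\int_N\operatorname{Jac}\phi_t=\mathrm{vol}(N)<\infty .$$
Hence $\operatorname{Jac}\phi_t\equiv1$ for all $t\ge0$, and so $\Delta b\equiv0$. A positive semidefinite form with zero trace vanishes, so $\operatorname{Hess}b\equiv0$. Thus $\nabla b$ is parallel, hence smooth, and every plane containing $\nabla b$ has curvature $0$. This contradicts $K<0$. $\square$

**Step 1 (Theorem B, part 1).** *The purpose is to apply Lemma 1 to finite covers.* Put $H=i_*\pi_1(C)$ and suppose that $H$ has finite index in $\pi_1(M)$. Every finite index subgroup of $H$ is then the fundamental group of a finite cover of $M$, which is again complete, of finite volume and negatively curved. By Lemma 1,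
$$\text{no finite index subgroup of } H \text{ fixes a point of } \widetilde M(\infty).\tag{1}$$
This settles the case where $H$ fixes a point.

Let $H$ be amenable. The theorem of Adams–Ballmann (*Amenable isometry groups of Hadamard spaces*, Math. Ann. 312 (1998)) says that $H$ fixes a point of $\widetilde M(\infty)$ or preserves a flat, that is, a totally geodesic isometric copy of some $\mathbb R^k$. The first is excluded by (1). Since $K<0$, a flat has $k\le1$. If $k=0$, then $H$ fixes a point of $\widetilde M$; since it acts freely it is trivial, and then it fixes every point at infinity, contradicting (1). If $k=1$, then $H$ preserves a geodesic, and a subgroup of index at most $2$ fixes an endpoint of it, again contradicting (1).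

**Step 2 (dimension 2).** *Here the peripheral group is always amenable.* $C$ is a circle, so $i_*\pi_1(C)$ is cyclic, and Step 1 applies.

**Step 3 (dimension 3).** *The purpose is to show that every boundary component is a torus or a Klein bottle.* First, $\chi(\partial\overline M)=0$. By the Gauss–Bonnet theorem of Cheeger–Gromov (J. Differential Geom. 21 (1985), 1–34, and *On the characteristic numbers of complete manifolds of bounded curvature and finite volume*, Rauch Memorial Volume, 1985), for a complete finite volume manifold of bounded curvature and finite topological type whose universal cover has injectivity radius bounded below, $\chi$ is the integral of the Euler form. Our $M$ qualifies; the injectivity radius of $\widetilde M$ is infinite. In odd dimension the Euler form is zero, so $\chi(M)=0$ and $\chi(\partial\overline M)=2\chi(\overline M)=0$.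

No component is a sphere. Let $N$ be the universal cover of $\overline M$; it is contractible, and orientable because it is simply connected. A sphere component would lift to a boundary component $\Sigma\cong S^2$ of $N$. As $H_2(N)=0$, the exact sequence $H_3(N,\Sigma)\to H_2(\Sigma)\to H_2(N)$ gives $H_3(N,\Sigma)\ne0$. Cap off $\Sigma$ with a ball $D$ to get $N'=N\cup_\Sigma D$. Then $H_3(N')\cong H_3(N',D)\cong H_3(N,\Sigma)\neq0$, the second isomorphism by excision. But $H_3$ of a connected 3-manifold vanishes if it is noncompact or has nonempty boundary. So $N'$ is closed and $N$ is compact. Hence $\pi_1(M)$ is finite; being torsion-free, it is trivial. Then $\overline M=N$ is contractible and $\chi(M)=1$, a contradiction.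

No component is a projective plane. Its group $\mathbb Z/2$ maps trivially to the torsion-free group $\pi_1(M)$, so $\mathbb{RP}^2$ would lift to a boundary component of the orientable manifold $N$. Boundaries of orientable manifolds are orientable, a contradiction.

All remaining closed surfaces have $\chi\le0$. The total is $0$, so every component is a torus or a Klein bottle. Then $\pi_1(C)$ has an abelian subgroup of finite index, $i_*\pi_1(C)$ is amenable, and Step 1 applies. This proves Theorem B. $\blacksquare$

Where does this stop? In dimension $4$, $C$ is a closed 3-manifold, so $\chi(C)=0$ automatically and the Euler characteristic says nothing about $C$. Nothing forces $i_*\pi_1(C)$ to be amenable: in the product of Section 2 it contains a nonabelian free group. And without a fixed point there is no field $Z$ in Lemma 1. By Theorem B, a counterexample must have $n\ge4$ and a peripheral group that is not amenable and has no fixed point at infinity.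

## 4. Deleting totally geodesic surfaces: why they must cross

To build such an $M$, we delete a union $V$ of totally geodesic surfaces from a closed hyperbolic 4-manifold $X=\mathbb H^4/\Gamma$ and look for a good metric on $M=X\setminus V$.

Try first a disjoint union $V=\Sigma_1\sqcup\dots\sqcup\Sigma_m$ of embedded closed totally geodesic surfaces. Whatever the metric, the index is infinite. Let $U$ be a union of disjoint tubular neighborhoods of the $\Sigma_j$. Since $M\setminus U$ is compact, a thin collar $C\times(0,\rho)$ misses it, so it lies in the neighborhood of one $\Sigma_j$. Hence the image of $i_*\pi_1(C)$ in $\Gamma$ lies, up to conjugacy, in the image of $\pi_1(\Sigma_j)$, which preserves a totally geodesic plane $\Pi\subset\mathbb H^4$. If the image of $\pi_1(\Sigma_j)$ had finite index in $\Gamma$, it would act cocompactly on $\mathbb H^4$. Then its invariant function $d(\cdot,\Pi)$ would be bounded, which it is not. As $\pi_1(M)\to\Gamma$ is onto (loops can be moved off a set of codimension $2$), $i_*\pi_1(C)$ has infinite index in $\pi_1(M)$. The attempt fails because each end sees one surface only. The surfaces must cross.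

In a product of punctured surfaces the crossings look like $\{w=0\}\cup\{z=0\}\subset\mathbb C^2$. We see how those crossings create surjectivity in a flat model. Tile $\mathbb R^4$ by integer translates of $P=[0,1]^4$. Let $Y\subset P$ be the union of the eight squares $\{x_1=a,x_2=b\}$ and $\{x_3=a,x_4=b\}$ with $a,b\in\{0,1\}$. Spreading $Y$ by reflections gives $(\mathbb Z^2\times\mathbb R^2)\cup(\mathbb R^2\times\mathbb Z^2)$. Modulo $(2\mathbb Z)^4$ the complement is a product of two four-punctured tori, an instance of Section 2. Three properties hold:

* (C1) two distinct removed planes are disjoint or meet in one point with orthogonal complementary tangent planes;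
* (C2) $Y$ is connected, because each square of the first kind meets each of the second kind;
* (C3) every facet of $P$ meets $Y$.

The plan is to find a compact right-angled polytope in $\mathbb H^4$ with a set of 2-faces satisfying (C1)–(C3). Condition (C1) will give the metric. Conditions (C2) and (C3) will give surjectivity: the universal cover of $M$ is assembled from copies of $P\setminus Y$ glued along facets, the part of each copy near $Y$ is connected by (C2), and the parts in neighboring copies touch by (C3).

## 5. The right-angled 120-cell in coordinates

**Definition 5 (right-angled polytope).** A compact polytope in $\mathbb H^n$ is right-angled if any two of its facets that meet are orthogonal. We use the Klein model, the open unit ball, in which $x$ represents the line of $(1,x)$ in Minkowski space with form $-tt'+x\cdot x'$. The hyperplane $v\cdot x=\kappa$ has Lorentz normal $(\kappa,v)$.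

*Example.* In dimension $2$ let $v$ range over the fifth roots of unity, and put $\kappa^2=\cos72^\circ$ and $P=\{x:v\cdot x\le\kappa\ \forall v\}$. Neighboring normals have product $-\kappa^2+\cos72^\circ=0$. A vertex is $x=\mu(v_1+v_2)$ with $\mu(1+\cos72^\circ)=\kappa$, so $|x|^2=\frac{2\cos72^\circ}{1+\cos72^\circ}<1$. So $P$ is a compact right-angled pentagon. The same recipe works in dimension $4$ with the 600-cell.

Let $\varphi=\frac{1+\sqrt5}2$. Classically, the vertices of the regular 600-cell are the 120 elements of a binary icosahedral group $2I\subset S^3$ of unit quaternions. The inner product of $p,q$ is $\operatorname{Re}(p\bar q)$, and elements of $2I$ have orders $1,2,3,4,5,6,10$, so inner products lie in $\{0,\pm\frac1{2\varphi},\pm\frac12,\pm\frac\varphi2,\pm1\}$. Edges join elements with inner product $\frac\varphi2=\cos36^\circ$; we write $v\sim w$ and say adjacent. Each vertex has 12 neighbors, and vertex figures are icosahedra.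

**Step 1 (faces are cliques).** *This makes all incidence questions questions about the graph $\sim$.* The neighbors of $1$ are $\frac\varphi2+\sin36^\circ\,\nu$ with $\nu$ one of the 12 unit vertices of an icosahedron. Two of them have inner product $\frac{3+\sqrt5}8+\frac{5-\sqrt5}8\,\nu\cdot\nu'$. For $\nu\cdot\nu'=\frac1{\sqrt5}$ this is $\frac{3+\sqrt5}{8}+\frac{\sqrt5-1}{8}=\frac\varphi2$; for $\nu\cdot\nu'\in\{-\frac1{\sqrt5},-1\}$ it is smaller. So two neighbors are adjacent exactly when they span an edge of the icosahedron. In the icosahedral graph the neighbors of a vertex form a 5-cycle, so each edge lies in exactly two 3-cycles, which are the two faces at that edge, and their two apexes are not adjacent. Hence every 3-cycle of the icosahedral graph bounds a face, and it has no 4-clique. Translating by $2I$: the 3-cliques and 4-cliques of $\sim$ are faces of the 600-cell, and there are no 5-cliques.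

**Step 2 (the polytope).** *We dualize at the scale that makes the angles right.* Let $\kappa^2=\frac\varphi2$ and $P=\{x:v\cdot x\le\kappa\ \forall v\in2I\}$, a rescaled dual of the 600-cell, that is, a 120-cell. It is a simple polytope. Its vertices are $x=\mu(v_1+\dots+v_4)$ with $\{v_i\}$ a 4-clique and $\mu(1+\frac{3\varphi}2)=\kappa$, so
$$|x|^2=\mu^2\cdot4\Bigl(1+\frac{3\varphi}2\Bigr)=\frac{4\kappa^2}{1+\frac{3\varphi}{2}}=\frac{4\varphi}{2+3\varphi}<1,$$
because $\varphi<2$. So $P$ is compact in $\mathbb H^4$. Let $F_v$ be the facet of $v$. By duality and Step 1, $\bigcap_{v\in A}F_v\ne\emptyset$ if and only if $A$ is a clique, and then it is a face of codimension $|A|$. If $F_v$ and $F_w$ meet, then $v\sim w$ and the normals have product $-\kappa^2+\frac\varphi2=0$. So $P$ is right-angled, and all facets through a given point are pairwise orthogonal.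

**Step 3 (coordinates).** *We need $2I$ explicitly in order to choose 2-faces by hand.* Write quaternions as $z+wj=(z,w)\in\mathbb C^2$. Let $\omega=e^{i\pi/5}$, $c^2=\frac{5+\sqrt5}{10}$, $s^2=\frac{5-\sqrt5}{10}$, with $c,s>0$; so $cs=\frac1{\sqrt5}$. We claim that after conjugation $2I$ consists of the following elements, all indices in $\mathbb Z/10$:
$$a_i=(\omega^i,0),\qquad b_j=(0,e^{i\pi(2j-1)/10}),\qquad x_{h,\theta}=\begin{cases}(c\,e^{i\pi(2h+1)/10},\,s\,\omega^\theta)&h+\theta\text{ even},\\(s\,e^{i\pi(2h+1)/10},\,c\,\omega^\theta)&h+\theta\text{ odd}.\end{cases}$$

Conjugate so that the axis $i$ passes through a vertex of the icosahedron of $2I$. The $i$-component of $qiq^{-1}$ is $|z|^2-|w|^2$. Each of the 12 icosahedron vertices is hit by 10 elements $q$, so this component takes the values $1,\frac1{\sqrt5},-\frac1{\sqrt5},-1$ for $10,50,50,10$ elements. The four sets are $\{w=0\}=\{\omega^k\}$, then $\{|z|=c,|w|=s\}$, then $\{|z|=s,|w|=c\}$, then $\{z=0\}$. Left and right multiplication by $\omega$ act by $(\omega z,\omega w)$ and $(\omega z,\omega^{-1}w)$. Together they generate the group of maps $(\omega^az,\omega^bw)$ with $a\equiv b\bmod2$,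 of order 50. It preserves $2I$ and acts freely where $zw\ne0$. So each 50-element set is one orbit.

Twelve elements have real part $\frac\varphi2$. Two of them are $\omega^{\pm1}$. The other ten need $|z|\ge\frac\varphi2>s$, so $|z|=c$ and $w\ne0$. Since $c^2\cos^218^\circ=\frac{(5+\sqrt5)^2}{80}=\frac{\varphi^2}4$, they have $\cos\arg z=\frac{\varphi}{2c}=\cos18^\circ$. So $\arg z=\pm\frac\pi{10}$, and after multiplying by $\omega$ if necessary we have an element $(ce^{i\pi/10},se^{i\beta})$. Conjugation by a unit complex number $u$ is $(z,w)\mapsto(z,u^2w)$, so we may assume $\beta=0$. Its orbit is the set of even $x_{h,\theta}$.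

Write $\{z=0\}=\{(0,e^{i\gamma}\omega^k)\}$. Choose $\theta$ with $|\gamma-\frac{\pi\theta}5|\le\frac\pi{10}$ and $h$ with $h+\theta$ even. The inner product of $(0,e^{i\gamma})$ and $x_{h,\theta}$ is $s\cos(\gamma-\frac{\pi\theta}5)\in[s\cos18^\circ,s]$. Here $s^2\cos^218^\circ=\frac{(5-\sqrt5)(5+\sqrt5)}{80}=\frac14$ and $s<\frac\varphi2$. The only possible inner product in $[\frac12,s]$ is $\frac12$, so $\gamma\equiv\frac\pi{10}\bmod\frac\pi5$. This gives the $b_j$. Finally $b_1x_{0,0}=e^{i\pi/10}j\,(ce^{i\pi/10}+sj)=cj-se^{i\pi/10}=(se^{11\pi i/10},c)=x_{5,0}$ is odd, and its orbit is the set of odd $x_{h,\theta}$.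

**Step 4 (adjacency).** *This is the rule book for the next section.* Put $C_k=\cos36^\circ k$. The inner products are:

* even–even $c^2C_{\Delta h}+s^2C_{\Delta\theta}$, odd–odd $s^2C_{\Delta h}+c^2C_{\Delta\theta}$, even–odd $\frac1{\sqrt5}(C_{\Delta h}+C_{\Delta\theta})$;
* $a_i$ with $x_{h,\theta}$: $c$ (even) or $s$ (odd) times $\cos18^\circ(2h+1-2i)$;
* $b_j$ with $x_{h,\theta}$: $s$ (even) or $c$ (odd) times $\cos18^\circ(2\theta+1-2j)$;
* $a_i$ with $b_j$: $0$.

We look for the value $C_1=\frac\varphi2$. Direct computation gives $c^2+s^2C_2=C_1$ and $c^2C_2+s^2=\frac12$.

Even–even, where $\Delta h+\Delta\theta$ is even: for $\Delta h=0$ the value is $C_1$ at $\Delta\theta=\pm2$ and smaller at $\pm4$. For $\Delta h=\pm1$ it is $(c^2+s^2)C_1=C_1$ at $\Delta\theta=\pm1$ and smaller at other odd $\Delta\theta$. For larger $|\Delta h|$ it is at most $c^2C_2+s^2=\frac12$. Odd–odd is the same with the roles of $h$ and $\theta$ exchanged. Even–odd: we need $C_{\Delta h}+C_{\Delta\theta}=\frac{\sqrt5\varphi}2=1+C_1$. One of $\Delta h,\Delta\theta$ is even and contributes at most $1$, with equality only at $0$; the other is odd and contributes at most $C_1$,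 with equality only at $\pm1$. For the $a_i$ and $b_j$ use $c\cos18^\circ=\frac\varphi2>s$. So the adjacencies are exactly: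

* $a_i\sim a_{i\pm1}$ and $b_j\sim b_{j\pm1}$;
* even $x_{h,\theta}\sim a_h,a_{h+1}$; odd $x_{h,\theta}\sim b_\theta,b_{\theta+1}$;
* even–even: $(\Delta h,\Delta\theta)\in\{(\pm1,\pm1),(0,\pm2)\}$;
* odd–odd: $(\Delta h,\Delta\theta)\in\{(\pm1,\pm1),(\pm2,0)\}$;
* even–odd: $(\Delta h,\Delta\theta)\in\{(0,\pm1),(\pm1,0)\}$.

Each vertex has 12 neighbors, as it must. The picture to keep is a $10\times10$ checkerboard on a torus, with column $h$ and height $\theta$. Neighboring squares, straight or diagonal, are adjacent. Even squares also jump by $2$ vertically, and odd squares jump by $2$ horizontally. Two further decagons $a$ and $b$ are attached: $a$ to the even squares by column, $b$ to the odd squares by height.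

## 6. Ninety pentagons

A 2-face of $P$ is $f_e=F_v\cap F_w$ for an edge $e=vw$ of the 600-cell. It is a pentagon, since each edge lies in five triangles. We choose a set $S$ of edges and put $Y=\bigcup_{e\in S}f_e$. In terms of edges we need:

* (i) no triangle contains two edges of $S$ (this will give (C1));
* (ii) $Y$ is connected;
* (iii) every facet meets $Y$.

A first try uses the edges $\alpha_i=a_ia_{i+1}$ and the vertical jumps $\beta_{h,\theta}=x_{h,\theta}x_{h,\theta+2}$ with $h+\theta$ even. The face of $\alpha_i$ meets the face of every $\beta_{i,\theta}$, since $\{a_i,a_{i+1},x_{i,\theta},x_{i,\theta+2}\}$ is a clique. But different columns do not connect. The triple $\{a_i,a_{i+1},a_{i+2}\}$ is not a clique. Only the even squares of column $i$ are adjacent to both $a_i$ and $a_{i+1}$. Columns at distance at least $2$ have no even–even adjacency. And if $\beta_{i,\theta}\cup\beta_{i+1,\theta'}$ were a clique, adjacency of $x_{i,\theta}$ to both $x_{i+1,\theta'}$ and $x_{i+1,\theta'+2}$ would force $\theta'=\theta-1$, while the same for $x_{i,\theta+2}$ would force $\theta'=\theta+1$. So $Y$ would have ten components. It would also miss every $F_{b_j}$,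 since $b_j$ is adjacent only to odd squares and to $b_{j\pm1}$. We repair both defects with a staircase of slope $3$ across the checkerboard: for $i\in\mathbb Z/10$ add
$$u_i=x_{i,3i}\,x_{i+1,3i},\qquad d_i=x_{i+1,3i+1}\,x_{i,3i+1},\qquad \delta_i=x_{i-1,3i}\,x_{i,3i+1}.$$
In $u_i$ and $d_i$ the first vertex is even and the second odd; in $\delta_i$ both are odd. All are edges by the rule book. Let $S$ consist of all $\alpha_i,\beta_{h,\theta},u_i,d_i,\delta_i$, which is $10+50+10+10+10=90$ edges.

(Slope $1$ would not do: $x_{i+1,i+1}x_{i,i+1}$ and $x_{i,i+1}x_{i+1,i+2}$ share $x_{i,i+1}$, and their other ends are adjacent, so (i) fails.)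

**Step 1 (property (i)).** *Two edges of a triangle share a vertex, so we check that two $S$-neighbors of a vertex are never adjacent.*

* $a_i$: the $S$-neighbors are $a_{i\pm1}$, not adjacent.
* Even $x_{h,\theta}$: the $S$-neighbors are $x_{h,\theta\pm2}$, together with $x_{h+1,\theta}$ if $\theta\equiv3h$ (from $u_h$), or $x_{h-1,\theta}$ if $\theta\equiv3h-2$ (from $d_{h-1}$). The last two conditions exclude each other. The differences are $(0,4)$ for an even–even pair and $(1,2)$ up to signs for an even–odd pair. Neither is an adjacency.
* Odd $x_{h,\theta}$: put $o=\theta-3h$. The second vertex of $u_i$ has $o=-3$, the second vertex of $d_i$ has $o=1$, and the vertices of $\delta_i$ have $o=3$ and $o=1$. So for $o=-3$ the only $S$-neighbor is $x_{h-1,\theta}$, and for $o=3$ it is $x_{h+1,\theta+1}$. For $o=1$ they are the even $x_{h+1,\theta}$ (from $d$) and the odd $x_{h-1,\theta-1}$ (from $\delta$), with difference $(2,1)$, not an adjacency. For other $o$ there are none.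
* $b_j$: none.

**Step 2 (property (ii)).** *We connect the columns.* For disjoint edges $e,e'$, the faces $f_e,f_{e'}$ meet if and only if $e\cup e'$ is a clique. The following sets are cliques by the rule book:

* $\alpha_i\cup\beta_{i,\theta}$, as seen above;
* $d_i\cup\beta_{i,3i}=\{x_{i+1,3i+1},x_{i,3i+1},x_{i,3i},x_{i,3i+2}\}$: the even–even differences are $(1,\pm1)$, and the odd $x_{i,3i+1}$ is next to $x_{i,3i}$ and $x_{i,3i+2}$;
* $u_i\cup d_i=\{x_{i,3i},x_{i+1,3i},x_{i+1,3i+1},x_{i,3i+1}\}$, a $2\times2$ block of the board;
* $u_i\cup\beta_{i+1,3i-1}=\{x_{i,3i},x_{i+1,3i},x_{i+1,3i-1},x_{i+1,3i+1}\}$: the even–even differences are $(1,\pm1)$, and the odd $x_{i+1,3i}$ is next to $x_{i+1,3i\pm1}$;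
* $u_i\cup\delta_i=\{x_{i,3i},x_{i+1,3i},x_{i-1,3i},x_{i,3i+1}\}$: the even $x_{i,3i}$ is next to the three odd squares, whose differences are $(2,0),(1,-1),(1,1)$.

So the faces of $\alpha_i$ and of all $\beta_{i,\cdot}$ form a connected set $K_i$. The face of $d_i$ meets $K_i$. The face of $u_i$ meets that of $d_i$ and meets $K_{i+1}$. The face of $\delta_i$ meets that of $u_i$. Hence $Y$ is connected.

**Step 3 (property (iii)).** *We find a face of $S$ touching each facet.* $F_v$ meets $Y$ if $v$ lies on an edge of $S$ or is adjacent to both ends of one. The $a_i$ and the even $x_{h,\theta}$ lie on edges of $S$. An odd $x_{h,\theta}$ is adjacent to both ends of $\beta_{h,\theta-1}=x_{h,\theta-1}x_{h,\theta+1}$. The vertex $b_{3i+1}$ is adjacent to both ends $x_{i-1,3i}$, $x_{i,3i+1}$ of $\delta_i$, and $3i+1$ runs over all of $\mathbb Z/10$ because $3$ is invertible mod $10$.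

## 7. The closed manifold and its crossing planes

**Definition 6 (strict fundamental domain).** $P$ is a strict fundamental domain for a group $W$ acting on a space if every $W$-orbit meets $P$ in exactly one point. Sending each point to the representative of its orbit is the folding map onto $P$.

*Example.* The quarter plane $x,y\ge0$ is one for $(\mathbb Z/2)^2$ acting on $\mathbb R^2$ by sign changes, with folding map $(|x|,|y|)$.

Let $W$ be generated by the reflections $s_F$ in the facets of $P$. Since $P$ is right-angled, Poincaré's theorem says that $W$ is discrete, that the translates $wP$ tile $\mathbb H^4$ locally finitely, that $P$ is a strict fundamental domain, and that the stabilizer of $x\in P$ is generated by the reflections in the facets through $x$. The folding map is $1$-Lipschitz, because it carries a segment to a broken segment of the same length. By Selberg's lemma there is a torsion-free normal subgroup $\Gamma\le W$ of finite index, and $X=\mathbb H^4/\Gamma$ is a closed hyperbolic manifold.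

Identify $e\in S$ with $f_e$, and let $\Pi_f$ be the 2-plane containing $f$. Put $\mathcal P=\{w\Pi_f:w\in W,f\in S\}$ and $\widetilde V=\bigcup\mathcal P$.

**Lemma 2.** $\mathcal P$ is locally finite, $\widetilde V=\bigcup_wwY$, $\widetilde V\cap P=Y$, and two distinct members of $\mathcal P$ are either disjoint or meet in exactly one point, where their tangent planes are orthogonal complements.

*Proof.* *Planes are tiled by faces.* Let $f=F_1\cap F_2\in S$ and $y\in f$. The other facets $G$ through $y$ are orthogonal to $F_1$, $F_2$ and each other. So each $s_G$ preserves $\Pi_f$. Near $y$, $f$ is cut out of $\Pi_f$ by the mutually orthogonal half-spaces of the $G$, so the images of $f$ under the group generated by the $s_G$ cover a neighborhood of $y$ in $\Pi_f$. If $wf\subset\Pi_f$, then $w\Pi_f=\Pi_f$, and the same holds at points of $wf$. So the union of the translates $wf$ contained in $\Pi_f$ is open in $\Pi_f$. It is closed by local finiteness of the tiling, so it is all of $\Pi_f$. This gives $\widetilde V=\bigcup wY$. If $x\in P\cap wY$, then $w^{-1}x\in P$ lies in the orbit of $x$, so $w^{-1}x=x\in Y$. Hence $\widetilde V\cap P=Y$.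

*Planes through a point of $P$.* Let $\Pi\in\mathcal P$ and $x\in\Pi\cap P$. By the first part $x\in wf\subset\Pi=w\Pi_f$ for some $w$ and some $f\in S$. As before $w^{-1}x=x\in f$, so $w$ is a product of reflections in facets through $x$. Each of these preserves $\Pi_f$: the two containing $f$ fix it pointwise, and the others are orthogonal to those two. So $\Pi=\Pi_f$ with $x\in f\in S$. In particular at most 90 planes meet $P$, hence each $wP$, and $\mathcal P$ is locally finite.

*Crossings.* Let $\Pi\neq\Pi'$ in $\mathcal P$ share a point $x$; translating, assume $x\in P$. Then $\Pi=\Pi_f$ and $\Pi'=\Pi_{f'}$ with $f\ne f'$ in $S$ and $x\in f\cap f'$. If the dual edges shared a vertex, they would span a triangle containing two edges of $S$, against (i). So four distinct facets pass through $x$, with orthonormal normals $n_1,n_2$ (for $f$) and $n_3,n_4$ (for $f'$). Then $T_x\Pi$ is spanned by $n_3,n_4$ and $T_x\Pi'$ by $n_1,n_2$. These are orthogonal complements, and since both planes are totally geodesic, $\Pi\cap\Pi'=\{x\}$. $\square$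

Let $E=\mathbb H^4\setminus\widetilde V$, $V=\widetilde V/\Gamma\subset X$ and $M=X\setminus V=E/\Gamma$. The set $V$ is nonempty, closed and of codimension $2$, so $E$ and $M$ are connected and $M$ is noncompact.

**Lemma 3.** There is $\varepsilon>0$ with $\eta:=\sinh\varepsilon\le1$ such that for every $x\in\mathbb H^4$ at most two members of $\mathcal P$ lie at distance less than $\varepsilon$ from $x$, and if there are two, they intersect.

*Proof.* There is $\varepsilon>0$ with $d(\Pi,\Pi')\ge3\varepsilon$ for all disjoint $\Pi,\Pi'\in\mathcal P$. Otherwise some disjoint pairs contain points at distance tending to $0$; translate these points into a fixed compact neighborhood of $P$. By local finiteness we may pass to a subsequence with a constant pair, and then two disjoint closed sets come arbitrarily close inside a compact set, which is impossible. Shrink $\varepsilon$ so that $\sinh\varepsilon\le1$. Two planes at distance less than $\varepsilon$ from $x$ have distance less than $2\varepsilon$, so they intersect. Suppose three planes $\Pi_1,\Pi_2,\Pi_3$ were that close; they would meet pairwise in points $p_{12},p_{13},p_{23}$. If two of these points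 coincided, the three planes would pass through one point with pairwise orthogonal complementary tangent planes. Then $\Pi_2$ and $\Pi_3$ both have tangent plane $(T\Pi_1)^\perp$ there and coincide, a contradiction. Otherwise the points span a geodesic triangle whose two sides at $p_{12}$ lie in $\Pi_1$ and $\Pi_2$, and similarly at the other corners. It has three right angles, which is impossible in $\mathbb H^4$. $\square$

## 8. Bending a product with cusps into negative curvature

Near a crossing, $E$ looks like a product of two punctured discs. The product of two cusp metrics has $K=0$ on mixed planes, as in Section 2. The remedy is to bend the product inside a Lorentzian space, as the hyperboloid bends flat space.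

**Definition 7 (spacelike graph).** Let $(B,g_B)$ be Riemannian and $L=B\times\mathbb R$ with the Lorentzian metric $g_B-dt^2$. For $T\colon B\to\mathbb R$ with $|dT|_{g_B}<1$, the graph $\{t=T\}$ is spacelike and its induced metric, written on $B$, is $g=g_B-dT^2$.

We need its curvature. Put $\Phi=t-T$. Its gradient is $-\partial_t-\nabla T$, of square $-1+|dT|^2$, so $\nu=\operatorname{grad}\Phi/\sqrt{1-|dT|^2}$ is a unit timelike normal with $\langle\nu,\nu\rangle=-1$. Write the second fundamental form as $h\nu$; then $h(X,Y)=-\langle\nabla_XY,\nu\rangle$. For tangent fields $\operatorname{Hess}\Phi(X,Y)=-\langle\nabla_XY,\operatorname{grad}\Phi\rangle$, and $\operatorname{Hess}_L t=0$. With $X_B$ the $B$-component of $X$,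
$$h(X,Y)=-\frac{\operatorname{Hess}T(X_B,Y_B)}{\sqrt{1-|dT|^2}}.\tag{2}$$
The Gauss equation, with a sign from $\langle\nu,\nu\rangle=-1$, reads
$$R(X,Y,Y,X)=R_B(X_B,Y_B,Y_B,X_B)-\bigl(h(X,X)h(Y,Y)-h(X,Y)^2\bigr).\tag{3}$$

*Example.* Take $B=\mathbb R^n$ and $T=\sqrt{1+|x|^2}$. The graph is the hyperboloid. Here $\operatorname{Hess}T=\frac1T(g_B-dT^2)=\frac gT$ and $\sqrt{1-|dT|^2}=\frac1T$, so $h=-g$ and (3) gives $K=-1$.

The lesson: if $B$ has curvature operator terms $\le0$ and $\operatorname{Hess}T$ is positive definite, then $K<0$ on the graph, even where $B$ is flat.

**Step 1 (the metric).** *We give each removed plane a cusp.* Fix $0<\delta<\eta$ and a smooth nondecreasing $\lambda\colon(0,\infty)\to(0,1]$ with $\lambda(s)=s$ for $s\le\frac\delta2$ and $\lambda(s)=1$ for $s\ge\delta$. For $\Pi\in\mathcal P$ put $u_\Pi=\sinh d(\cdot,\Pi)$, and on $E$ define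
$$g=g_{\mathbb H^4}+\sum_{\Pi\in\mathcal P}\bigl(\lambda(u_\Pi)^{-2}-1\bigr)\,du_\Pi^2.$$
The sum is locally finite and smooth on $E$, and $g$ is $W$-invariant, so it descends to $M$.

**Step 2 (local form).** *We recognize $g$ as a graph metric.* In Minkowski space with coordinates $(t,z,w)$, $z,w\in\mathbb C$, we have $\mathbb H^4=\{t=\sqrt{1+|z|^2+|w|^2}\}$. Here $\sinh$ of the distance to $\{w=0\}$ is $|w|$, and to $\{z=0\}$ it is $|z|$. Given $x\in E$, move it by an isometry as follows.

* If two planes have $u_\Pi(x)<\eta$, they cross orthogonally by Lemmas 2 and 3. Place the crossing point at $(1,0,0)$ and the planes at $\{w=0\}$ and $\{z=0\}$.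
* If exactly one plane $\Pi$ does, place the foot of $x$ on $\Pi$ at $(1,0,0)$ with $\Pi=\{w=0\}$. Then $z(x)=0$.
* If none does, place $x$ at $(1,0,0)$.

By Lemma 3 there are no other cases. At $x$ we have $|z|,|w|\le1$. The other planes have $u_\Pi(x)\ge\eta>\delta$, so they contribute nothing near $x$. Write $s_1=|w|$ and $s_2=|z|$. Since $g_{\mathbb H^4}=|dz|^2+|dw|^2-dT^2$, near $x$
$$g=g_1+g_2-dT^2,\qquad T=\sqrt{1+s_1^2+s_2^2},\qquad T(x)\le\sqrt3.\tag{4}$$
If $\{w=0\}$ is one of the chosen planes, then $g_1=\lambda_1^{-2}ds_1^2+s_1^2d\beta^2$ with $\beta=\arg w$ and $\lambda_1=\lambda(s_1)$; otherwise $g_1=|dw|^2$ and we set $\lambda_1\equiv1$. The metric $g_2$ is defined likewise with $z$. So $g$ is the graph metric of $T$ over $B$ with $g_B=g_1+g_2$, once we know $|dT|_{g_B}<1$.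

**Step 3 (the factors $g_k$).** *We compute their curvature and the Hessian of $s^2$.* With $d\sigma=ds/\lambda$ we have $g_k=d\sigma^2+s^2d\beta^2$, $s_\sigma=\lambda$ and $s_{\sigma\sigma}=\lambda\lambda'\ge0$. So its curvature is
$$K_k=-\frac{s_{\sigma\sigma}}s=-\frac{\lambda\lambda'}s\in[-k,0]$$
for a constant $k$: it is $-1$ for $s\le\frac\delta2$, $0$ for $s\ge\delta$, and continuous in between. For a function $F(\sigma)$, $\operatorname{Hess}F=F''d\sigma^2+F'\,s\,s_\sigma\,d\beta^2$. With $F=s^2$ we get $F'=2s\lambda$, $F''=2\lambda^2+2s\lambda\lambda'$, and
$$\operatorname{Hess}(s^2)=2(\lambda^2+s\lambda\lambda')\,d\sigma^2+2\lambda^2s^2\,d\beta^2,\qquad 2\lambda^2g_k\le\operatorname{Hess}(s^2)\le2\Lambda g_k,\tag{5}$$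
where $\Lambda=\max\bigl(1,\sup_{0<s\le\delta}(\lambda^2+s\lambda\lambda')\bigr)<\infty$. A flat factor satisfies $\operatorname{Hess}(s^2)=2g_k$, which is (5) with $\lambda\equiv1$.

**Step 4 (convexity of $T$).** *This is the inequality that creates negative curvature.* Let $Q=T^2=1+s_1^2+s_2^2$ and $v=(v_1,v_2)$, and put $A(v)=\lambda_1^2|v_1|^2+\lambda_2^2|v_2|^2$. Since $|ds_k|_{g_k}\le\lambda_k$ (where $s_k\neq0$; $d(s_k^2)=0$ where $s_k=0$), the Cauchy–Schwarz inequality gives
$$dQ(v)^2\le4\bigl(s_1\lambda_1|v_1|+s_2\lambda_2|v_2|\bigr)^2\le4(s_1^2+s_2^2)A(v).$$
By (5), $\operatorname{Hess}Q(v,v)\ge2A(v)$. Therefore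
$$\operatorname{Hess}T(v,v)=\frac{\operatorname{Hess}Q(v,v)}{2T}-\frac{dQ(v)^2}{4T^3}\ge\frac{A(v)}T\Bigl(1-\frac{s_1^2+s_2^2}{T^2}\Bigr)=\frac{A(v)}{T^3}.\tag{6}$$
So $\operatorname{Hess}T$ is positive definite. Dropping the negative term and using $T\ge1$, also $\operatorname{Hess}T\le\Lambda g_B$. Next,
$$|dT|_{g_B}^2=\frac{s_1^2\lambda_1^2+s_2^2\lambda_2^2}{T^2}\le\frac{s_1^2+s_2^2}{T^2}=1-T^{-2}<1,$$
hence
$$T^{-2}g_B\le g\le g_B.\tag{7}$$
In particular $g$ is a Riemannian metric and Definition 7 applies.

**Step 5 (curvature).** *We show $K<0$ and bound it below.* By (3), with subscripts $1,2$ for the components in the two factors,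
$$R(X,Y,Y,X)=K_1|X_1\wedge Y_1|^2+K_2|X_2\wedge Y_2|^2-\bigl(h(X,X)h(Y,Y)-h(X,Y)^2\bigr).$$
The first two terms are $\le0$. By (2) and (6) $h$ is definite (a nonzero tangent vector has $X_B\ne0$), so by the Cauchy–Schwarz inequality the bracket is positive for independent $X,Y$. Hence $K<0$. Now let $X,Y$ be $g$-orthonormal at $x$. By (7) and $T(x)\le\sqrt3$, $|X_B|^2,|Y_B|^2\le3$, so $|X_1\wedge Y_1|^2+|X_2\wedge Y_2|^2\le|X_B|^2|Y_B|^2\le9$. Also $1/\sqrt{1-|dT|^2}\le T\le\sqrt3$, so $|h(X,X)|\le\sqrt3\Lambda|X_B|^2\le3\sqrt3\,\Lambda$, and likewise for $Y$. Hence
$$K\ge-9k-27\Lambda^2 .$$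
After multiplying $g$ by a large constant, $-1<K<0$.

**Step 6 (completeness).** *We exhibit a Lipschitz function with compact sublevel sets.* Work with $g$ before rescaling. Where $u_\Pi<\frac\delta2$, the plane $\Pi$ is one of the chosen planes, and in its factor $d\sigma=ds/s=d\log u_\Pi$ has $g_B$-norm $1$. By (7), $|d\log u_\Pi|_g\le T\le\sqrt3$. Put
$$F=\max\Bigl(\log\frac2\delta,\ \sup_{\Pi}(-\log u_\Pi)\Bigr).$$
Near any point only the at most two planes with $u_\Pi<\eta$ matter. So $F$ is locally a maximum of finitely many functions with Lipschitz constant $\sqrt3$, and is itself $\sqrt3$-Lipschitz for $g$ along curves. It is $W$-invariant and descends to $M$. For $a\ge\log\frac2\delta$ the set $\{F\le a\}\subset M$ is $\{x\in X:\sinh d(x,V)\ge e^{-a}\}$, with $d$ the hyperbolic distance. It is closed in the compact $X$, hence compact. On a $g$-bounded set $F$ is bounded, so closed bounded sets are compact and $g$ is complete.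

**Step 7 (finite volume).** *We compare with hyperbolic volume.* By (7), $d\mathrm{vol}_g\le d\mathrm{vol}_{g_B}=\lambda_1^{-1}\lambda_2^{-1}|dz|^2|dw|^2$, where $|dz|^2|dw|^2$ now denotes Euclidean volume on $\mathbb C^2$. For the hyperboloid, $d\mathrm{vol}_{\mathbb H^4}=T^{-1}|dz|^2|dw|^2$. Since $T(x)\le\sqrt3$, at each point of $E$
$$d\mathrm{vol}_g\le\sqrt3\,\prod_{\Pi}\lambda(u_\Pi)^{-1}\,d\mathrm{vol}_{\mathbb H^4}.$$
Charts as in Step 2 exist around every point of $\mathbb H^4$, including points of $\widetilde V$, and planes other than the chosen ones have $u_\Pi>\delta$ nearby, so for them $\lambda(u_\Pi)=1$. Cover the compact set $P$ by finitely many such charts. Since $\lambda(s)^{-1}\le\frac2\delta\max(1,s^{-1})$ and $d\mathrm{vol}_{\mathbb H^4}\le|dz|^2|dw|^2$, the density in each is at most a constant times $\max(1,|w|^{-1})\max(1,|z|^{-1})$, which is locally integrable on $\mathbb C^2$. As $M$ is covered by $[W:\Gamma]$ copies of $P\setminus Y$, $\mathrm{vol}_g(M)<\infty$.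

So $M$, with the rescaled $g$, satisfies all hypotheses of the question.

## 9. Every loop can be pushed next to $V$

For $r>0$ let $O_r=\{x\in M:d(x,V)<r\}$, with $d$ the hyperbolic distance in $X$.

**Lemma 4.** For every $r>0$ the preimage of $O_r$ in the universal cover $q\colon\widetilde M\to M$ is connected. Hence $O_r$ is connected and $\pi_1(O_r)\to\pi_1(M)$ is surjective.

*Proof.* The map $q$ factors through a covering $\widetilde M\to E$. Put $N'_r=\{x\in P\setminus Y:d(x,Y)<r\}$. The preimage of $O_r$ in $E$ is $\{x\in E:d(x,\widetilde V)<r\}$. The folding map is $1$-Lipschitz, fixes $P$ pointwise and maps $\widetilde V$ onto $Y$. So $d(x,\widetilde V)=d(x,Y)$ for $x\in P$. Hence this preimage meets $P$ exactly in $N'_r$, and meets $wP$ in $wN_r'$.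

**Step 1 (tiles are simply connected).** *This lets us lift them.* Let $o$ be an interior point of $P$. For $x\in P$ we have $[o,x)\subset\operatorname{int}P$, and $Y\subset\partial P$, so $P\setminus Y$ is star-shaped about $o$ and thus simply connected. It is also locally path connected, being open in $P$. Likewise, for a facet $F$, the set $Y\cap F$ is a union of proper faces of $F$. So $\operatorname{relint}F\cap Y=\emptyset$ and $F\setminus Y$ is star-shaped.

**Step 2 ($N'_r$ is connected).** *Here $Y$ connected is used.* Let $y\in Y$ and let $B(y,r)$ be the open ball. $B(y,r)\cap\operatorname{int}P$ is convex and nonempty. A point $x\in B(y,r)\cap(P\setminus Y)$ is joined to it by a segment, which stays in the convex ball and, apart from $x$, in $\operatorname{int}P$. So $B(y,r)\cap(P\setminus Y)$ is connected. If $y,y'\in Y$ and $d(y,y')<r$, then $B(y,r)\cap B(y',r)$ is a neighborhood of $y\in\overline{\operatorname{int}P}$, so it meets $\operatorname{int}P$, and the sets belonging to $y$ and $y'$ overlap. Since $Y$ is connected, any two of its points are joined by a chain in $Y$ with steps shorter than $r$. As $N_r'$ is the union of these sets, it is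 connected.

**Step 3 (the cells of $\widetilde M$).** *We describe $\widetilde M$ as a space glued from copies of $P\setminus Y$.* $E$ is the union of the sets $wP\setminus\widetilde V=w(P\setminus Y)$. By Step 1 the preimage of each in $\widetilde M$ is a disjoint union of homeomorphic copies; call these copies cells. Each lift of $w(F\setminus Y)$ is connected and lies over both $wP$ and $ws_FP$ (as $s_F$ fixes $F$ pointwise), and over no other tile does its relative interior lie. So it lies in exactly two cells, one over $wP$ and one over $ws_FP$.

Any two cells are joined by a finite chain in which consecutive cells share a lifted facet. To see this, call cells equivalent if they are so joined. Let $\mathcal U\subset\widetilde M$ be the complement of the lifted faces of codimension at least $2$. These form a closed, locally finite union of pieces of submanifolds of codimension at least $2$, so paths can be moved off it and $\mathcal U$ is connected. A point of $\mathcal U$ has a neighborhood meeting only one cell, or only two cells that share a lifted facet. So the equivalence class of the cells at a point is locally constant on $\mathcal U$, hence constant.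

**Step 4 (gluing).** *Here (iii) is used.* The preimage of $O_r$ meets each cell in a copy of $N'_r$, connected by Step 2. Suppose two cells share a lift of $w(F\setminus Y)$. By (iii) there is $y\in F\cap Y$, and points of $\operatorname{relint}F$ within distance $r$ of $y$ lie in $N'_r$. Their lifts in the shared facet lie in both cells and in the preimage of $O_r$. So the two copies intersect, and by Step 3 the whole preimage is connected.

Its image $O_r$ is then connected. Let $\tilde x$ be a lift of a base point in $O_r$ and $\gamma\in\pi_1(M)$. The preimage is open and connected, so it contains a path from $\tilde x$ to $\gamma\tilde x$, which projects to a loop in $O_r$ representing $\gamma$. So $\pi_1(O_r)\to\pi_1(M)$ is onto. $\square$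

**Step 5 (from $O_r$ to the boundary).** *We compare $O_r$ with a collar.* Let $\overline M$ be any compact manifold with interior homeomorphic to $M$, with collar $\partial\overline M\times[0,1)$. The complement of $\partial\overline M\times(0,1)$ in $M$ is compact, so it misses $O_r$ for small $r$. Since $O_r$ is connected, $O_r\subset C\times(0,1)$ for one component $C$. Suppose there were another component $C'$. Then $C'\times(0,1)$ would lie in $M\setminus O_r=\{x\in X:d(x,V)\ge r\}$, a compact subset of $M$. But $C'\times(0,\rho)$ leaves every compact subset of $M$ as $\rho\to0$, a contradiction. So $\partial\overline M=C$. The surjection $\pi_1(O_r)\to\pi_1(M)$ factors through $\pi_1(C\times(0,1))=\pi_1(C)$. Therefore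
$$i_*\pi_1(C)=\pi_1(M),\qquad[\pi_1(M):i_*\pi_1(C)]=1 .$$
This proves the first sentence of Theorem A.

## 10. Infinitely many examples, told apart by Euler characteristic

**Step 1 (finite covers are again examples).** *This produces candidates.* Let $M'\to M$ be a connected finite cover, with the lifted metric; it is complete, noncompact, of finite volume, with $-1<K<0$. It extends to a cover $\overline{M'}\to\overline M$. Since $i_*\pi_1(C)=\pi_1(M)$ acts transitively on the fiber, the preimage $C'$ of $C$ is connected. The group $\pi_1(C')$ is the preimage of $\pi_1(M')$ under the surjection $i_*$, so it surjects onto $\pi_1(M')$. Moreover $\pi_1(M)$ surjects onto $\Gamma=\pi_1(X)$, because $V$ has codimension $2$. $\Gamma$ is infinite, and it is residually finite, being a finitely generated linear group. So $M$ has finite covers of arbitrarily large degree $d$, with Euler characteristic $d\,\chi(M)$.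

**Step 2 (counting cells).** *It remains to see that $\chi(M)\ne0$.* The faces of the tiles give $X$ a cell structure in which $V$ is a subcomplex: an element of $\Gamma$ that preserves a cell fixes its center, hence is trivial. With coefficients in $\mathbb F_2$, $H^j_c(M)\cong H^j(X,V)$, and by Poincaré duality $H^j_c(M)\cong H_{4-j}(M)$. So $\chi(M)=\chi(X)-\chi(V)$, the alternating count of the cells of $X$ not in $V$. A face of $P$ of codimension $k$ has stabilizer of order $2^k$ in $W$, since an element of $W$ preserving a face of $P$ fixes it pointwise. This stabilizer embeds in $W/\Gamma$, as $\Gamma$ is torsion-free, so the face contributes $[W:\Gamma]/2^k$ cells of $X$.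

$P$ has $120$, $720$, $1200$, $600$ faces of dimension $3,2,1,0$. $Y$ contains $90$ pentagons. By (i) no two of them share an edge of $P$, because an edge of $P$ is dual to a triangle; so $Y$ contains $450$ edges. By (i) at most two pentagons of $Y$ meet at a vertex of $P$, because edges of a tetrahedron no two of which lie in a triangle number at most two. So $Y$ contains $450-m$ vertices, with $m\ge0$ the number of crossing vertices. Hence
$$\frac{\chi(M)}{[W:\Gamma]}=1-\frac{120}2+\frac{720-90}4-\frac{1200-450}8+\frac{600-450+m}{16}=14.125+\frac m{16}>0 .$$
So $\chi(M)\neq0$, and the numbers $d\,\chi(M)$ are distinct for distinct degrees $d$. Covers of different degrees are not homeomorphic, which proves the second sentence of Theorem A. $\blacksquare$
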